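
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}


\title{An arithmetic obstruction to recovering limit roots\\ from the isotropic cone}

\begin{abstract}
The limit roots of an infinite Coxeter group are the accumulation points of the directions of its roots. They are isotropic, and their orbits under the group stay in the polytope spanned by the normalized simple roots. Dyer, Hohlweg and Ripoll asked whether, for an irreducible root system, every isotropic point with this property is a limit root. We show that the answer is no: there are irreducible counterexamples in every rank $n\ge5$. The obstruction is arithmetic. Two orthogonal infinite dihedral subgroups with multipliers $\lambda$ and $\mu$ produce segments of candidate points, and the roots near such a segment are governed by the multiplicative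 group $\lambda^{\mathbb Z}\mu^{\mathbb Z}$. If this group is discrete, gaps can remain. In an explicit family of rank $5$ we show that, when the remaining parameter is large, equality holds if and only if $\log\lambda/\log\mu$ is irrational.
\end{abstract}

\section{The question and the answer}

\subsection{Limit roots}

Let $V$ be a finite-dimensional real vector space with a symmetric bilinear form $B$. A \emph{based root system} $(\Phi,\Delta)$ in $(V,B)$ is given by a finite set $\Delta\subset V$ of \emph{simple roots} such that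
\begin{enumerate}
\item[(i)] if $\sum_{\alpha\in\Delta}\lambda_\alpha\alpha=0$ with all $\lambda_\alpha\ge0$, then all $\lambda_\alpha=0$;
\item[(ii)] $B(\alpha,\alpha)=1$ for all $\alpha\in\Delta$;
\item[(iii)] $B(\alpha,\beta)\in(-\infty,-1]\cup\{-\cos(\pi/k):k\in\mathbb Z_{\ge2}\}$ for $\alpha\ne\beta$ in $\Delta$.
\end{enumerate}
For $\alpha\in\Delta$ put $s_\alpha(v)=v-2B(\alpha,v)\alpha$. The reflections $s_\alpha$ generate a Coxeter group $W$; the root system is $\Phi=W(\Delta)$, and the positive roots are $\Phi^+=\Phi\cap\mathrm{cone}(\Delta)$. The number $|\Delta|$ is the \emph{rank}. The system is \emph{irreducible} if $\Delta$ is not the union of two nonempty disjoint subsets that are $B$-orthogonal to each other.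

We use freely two standard facts: $\Phi=\Phi^+\sqcup(-\Phi^+)$, and each $s_\alpha$ with $\alpha\in\Delta$ permutes $\Phi^+\setminus\{\alpha\}$. The second implies, by induction on the length of $w$, that
\begin{equation}\label{eq:almostall}
\text{for each } w\in W,\quad w\rho\in\Phi^+\text{ for all but finitely many }\rho\in\Phi^+ .
\end{equation}

When $W$ is infinite the roots may run off to infinity, and one studies their directions. Fix a linear form $\varphi$ with $\varphi(\alpha)>0$ for all $\alpha\in\Delta$, put $V_0=\ker\varphi$ and $V_1=\{\varphi=1\}$, and write $\widehat v=v/\varphi(v)\in V_1$ for $v\notin V_0$; for a set $A\subseteq V\setminus V_0$ put $\widehat A=\{\widehat a:a\in A\}$. A root $\rho$ with $\varphi(\rho)>0$ is positive, because $\varphi<0$ on $-\Phi^+$. The set $E$ of \emph{limit roots} is the set of accumulation points of $\widehat{\Phi^+}$ in $V_1$. All roots satisfy $B(\rho,\rho)=1$, so distinct positive roots have distinct normalizations: if $\rho'=t\rho$ with $t>0$, then $t^2=1$. Thus $x\in E$ if and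 only if $\widehat\rho_n\to x$ for some sequence of distinct positive roots $\rho_n$.

Let $Q=\{v:B(v,v)=0\}$ be the isotropic cone, $\widehat Q=Q\cap V_1$, and
\[
D=V_1\cap\bigcap_{w\in W}w(V\setminus V_0),
\]
the set of points of $V_1$ whose orbit never meets $V_0$. The group $W$ acts on $D$ by $w\cdot x=\widehat{w(x)}$. Put $\widehat Q_{\mathrm{act}}=\widehat Q\cap D$ and
\[
\mathcal F=\widehat Q_{\mathrm{act}}\setminus\bigcup_{w\in W}w\cdot\bigl(\widehat Q_{\mathrm{act}}\setminus(\widehat Q_{\mathrm{act}}\cap\mathrm{conv}(\widehat\Delta))\bigr).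
\]
So one removes from $\widehat Q_{\mathrm{act}}$ everything outside the polytope $\mathrm{conv}(\widehat\Delta)$, and then all images of what was removed. Since $W$ preserves $\widehat Q_{\mathrm{act}}$, a point $x$ is removed by $w$ exactly when $w^{-1}\cdot x\notin\mathrm{conv}(\widehat\Delta)$. Hence
\begin{equation}\label{eq:F}
\mathcal F=\{x\in\widehat Q_{\mathrm{act}}:\ w\cdot x\in\mathrm{conv}(\widehat\Delta)\text{ for all }w\in W\},
\end{equation}
the largest $W$-stable subset of $\widehat Q_{\mathrm{act}}\cap\mathrm{conv}(\widehat\Delta)$.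

It is known that $E\subseteq\widehat Q$, $E\subseteq\mathrm{conv}(\widehat\Delta)$, $E\subseteq D$, and that $E$ is $W$-stable. Therefore $E\subseteq\mathcal F$. Equality would describe the limit roots in terms of the quadric, the polytope and the action of $W$, without taking limits of roots. The question, posed by Dyer, Hohlweg and Ripoll \cite{DHR}, is:
\begin{center}
\emph{Is $E=\mathcal F$ for every irreducible based root system?}
\end{center}

Two small cases, worked out in Section~\ref{sec:dihedral}, show why this is natural. For an infinite dihedral group whose simple roots have product $<-1$, both sets consist of two points. For two such dihedral groups acting on orthogonal planes, $E$ has four points, but $\mathcal F$ contains the segments joining the limit roots of one group to those of the other; so irreducibility is needed. In the irreducible systems considered below, which contain such an orthogonal pair, these segments are still in $\mathcal F$, and one may hope that the additional roots fill them. We shall see that this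 depends on arithmetic.

\subsection{The family and the results}\label{sec:family}

Fix real numbers $\lambda,\mu>1$ and $M\ge1$ and an integer $m\ge1$. Put
\[
c=\tfrac12(\lambda+\lambda^{-1})>1,\qquad d=\tfrac12(\mu+\mu^{-1})>1 .
\]
Let $V$ have basis
\[
\Delta=\{\alpha_1,\alpha_2,\beta_1,\beta_2,\gamma_1,\dots,\gamma_m\},\qquad I=\{\alpha_1,\alpha_2,\beta_1,\beta_2\},
\]
with all simple roots of norm $1$ and
\[
B(\alpha_1,\alpha_2)=-c,\quad B(\beta_1,\beta_2)=-d,\quad B(\alpha_i,\beta_j)=0,\quad B(\gamma_i,\delta)=-M\ \ (\delta\in I);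
\]
the values $B(\gamma_i,\gamma_j)$, $i\ne j$, are arbitrary subject to (iii). This is a based root system of rank $4+m$, irreducible because every $\gamma_i$ is joined to every element of $I$. The form $\varphi$ is arbitrary, subject to being positive on $\Delta$. Put
\[
e^+=\lambda\alpha_1+\alpha_2,\quad e^-=\alpha_1+\lambda\alpha_2,\quad f^+=\mu\beta_1+\beta_2,\quad f^-=\beta_1+\mu\beta_2 .
\]
These vectors are isotropic (Section~\ref{sec:dihedral}), and $B(e^\varepsilon,f^{\varepsilon'})=0$. For $r\in(0,\infty)$ and signs $\varepsilon,\varepsilon'$ let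
\[
x_r^{\varepsilon\varepsilon'}=\widehat{re^{\varepsilon}+f^{\varepsilon'}} ,
\]
so that $r$ parametrizes the open segment between $\widehat{e^\varepsilon}$ and $\widehat{f^{\varepsilon'}}$. Finally put
\[
q_\alpha=\frac{(\lambda^2-1)^2}{2\lambda},\quad q_\beta=\frac{(\mu^2-1)^2}{2\mu},\quad r_0=\frac{(\lambda+1)/q_\alpha}{(\mu+1)/q_\beta},
\]
\[
L=\max(\lambda,\mu),\qquad \kappa=\frac{1+\frac{L-1}{2M^2}}{1-\frac{L-1}{2LM^2}} .
\]
Since $M\ge1$, the denominator of $\kappa$ exceeds $\frac12$; thus $\kappa>1$, and $\kappa\to1$ as $M\to\infty$ with $\lambda,\mu$ fixed.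

\begin{theorem}\label{thm:main}
Suppose $\log\lambda/\log\mu\in\mathbb Q$, let $g>1$ be the generator of the infinite cyclic group $\lambda^{\mathbb Z}\mu^{\mathbb Z}$, and suppose $\kappa^2<g$, which, for given $\lambda,\mu$, holds for all large $M$. Put
\[
R=r_0\,g^{\mathbb Z}[\kappa^{-1},\kappa]=\bigcup_{k\in\mathbb Z}\,[\,r_0g^k\kappa^{-1},\,r_0g^k\kappa\,]\subsetneq(0,\infty).
\]
Then $x_r^{\varepsilon\varepsilon'}\in\mathcal F\setminus E$ for every $r\in(0,\infty)\setminus R$ and all signs $\varepsilon,\varepsilon'$; hence $E\ne\mathcal F$. In particular, there are irreducible based root systems of every rank $n=4+m\ge5$ with $E\ne\mathcal F$.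
\end{theorem}

\begin{corollary}[An explicit point in rank $5$]\label{cor:explicit}
Let $\Delta=\{\alpha_1,\alpha_2,\beta_1,\beta_2,\gamma\}$ be a basis of $\mathbb R^5$ with all norms $1$ and
\[
B(\alpha_1,\alpha_2)=B(\beta_1,\beta_2)=-\tfrac32,\quad B(\alpha_i,\beta_j)=0,\quad B(\gamma,\alpha_i)=B(\gamma,\beta_j)=-2 .
\]
With $\omega=\frac{1+\sqrt5}2$, the normalization of $\omega^3\alpha_1+\omega\,\alpha_2+\omega^2\beta_1+\beta_2$ lies in $\mathcal F\setminus E$.
\end{corollary}

For $m=1$ more can be said. Let $\Sigma=\bigcup_{\varepsilon,\varepsilon'}[\widehat{e^\varepsilon},\widehat{f^{\varepsilon'}}]$ be the union of the four closed segments.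

\begin{theorem}\label{thm:dichotomy}
Let $m=1$ and $M^2\ge1+2\max(c,d)$.
\begin{enumerate}
\item $\mathcal F=E\cup W\cdot\Sigma$. Hence $E=\mathcal F$ if and only if $\Sigma\subset E$.
\item If $\log\lambda/\log\mu\notin\mathbb Q$, then $E=\mathcal F$.
\item If $\log\lambda/\log\mu\in\mathbb Q$ and $\kappa^2<g$, with $g$ as in Theorem~\ref{thm:main}, then $E\ne\mathcal F$.
\end{enumerate}
Consequently, for fixed $\lambda,\mu$ and all sufficiently large $M$, $E=\mathcal F$ if and only if $\log\lambda/\log\mu$ is irrational.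
\end{theorem}

\begin{example}
Let $m=1$, $M=3$ and $\lambda=2$, so $c=\frac54$. If $\mu=3$, then $d=\frac53$ and $M^2=9\ge1+\frac{10}3$; since $\log2/\log3$ is irrational, $E=\mathcal F$. If $\mu=4$, then $d=\frac{17}8$, $g=2$, $L=4$ and $\kappa=\frac{1+1/6}{1-1/24}=\frac{28}{23}$, so $\kappa^2=\frac{784}{529}<2$ and $E\ne\mathcal F$. Moving the single entry $B(\beta_1,\beta_2)$ from $-\frac53$ to $-\frac{17}8$ destroys equality.
\end{example}

\begin{figure}[t]
\centering
\begin{tikzpicture}[scale=1.35]
\coordinate (A1) at (-3,0); \coordinate (A2) at (3,0);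
\coordinate (B1) at (0.4,2); \coordinate (B2) at (-0.4,-2);
\coordinate (Ep) at (-1.8,0); \coordinate (Em) at (1.8,0);
\coordinate (Fp) at (0.24,1.2); \coordinate (Fm) at (-0.24,-1.2);
\draw[gray] (A1)--(B1)--(A2)--(B2)--cycle;
\draw[gray] (B1)--(B2);
\draw[gray,dashed] (A1)--(A2);
\draw (Ep)--(Fp)--(Em)--(Fm)--cycle;
\foreach \pa in {Ep,Em} {
 \foreach \pb in {Fp,Fm} {
  \foreach \ta/\tb in {.046/.075,.161/.245,.435/.565,.755/.839,.925/.954} {
   \draw[line width=2.6pt] ($(\pb)!\ta!(\pa)$)--($(\pb)!\tb!(\pa)$);
  }
 }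
}
\fill (Ep) circle (1.3pt) (Em) circle (1.3pt) (Fp) circle (1.3pt) (Fm) circle (1.3pt);
\node[left] at (A1) {$\widehat\alpha_1$}; \node[right] at (A2) {$\widehat\alpha_2$};
\node[above] at (B1) {$\widehat\beta_1$}; \node[below] at (B2) {$\widehat\beta_2$};
\node[above left] at (Ep) {$\widehat{e^+}$}; \node[above right] at (Em) {$\widehat{e^-}$};
\node[above right] at (Fp) {$\widehat{f^+}$}; \node[below left] at (Fm) {$\widehat{f^-}$};
\end{tikzpicture}
\caption{The tetrahedron spanned by $\widehat\alpha_1,\widehat\alpha_2,\widehat\beta_1,\widehat\beta_2$. The limit roots $\widehat{e^\pm}$ of the first dihedral group lie on one edge, the limit roots $\widehat{f^\pm}$ of the second on the opposite edge. The skew quadrilateral $\Sigma$ joining them lies entirely in $\mathcal F$. If $\log\lambda/\log\mu$ is rational and $\kappa^2<g$, limit roots on the open sides of $\Sigma$ can lie only in the thick intervals, given by $r\in R$, which are spaced geometrically and pile up at the corners (five per side are drawn, for $\lambda=\mu=g=4$, $r_0=1$,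 $\kappa=1.3$ and $\varphi=1$ on $I$).}
\label{fig:quad}
\end{figure}

The plan is as follows. Section~\ref{sec:dihedral} treats the dihedral groups, and Section~\ref{sec:segments} shows $\Sigma\subset\mathcal F$. Section~\ref{sec:orbit} looks at the $W_I$-orbit of a single root $\gamma_i$, where $W_I$ is generated by the reflections in $I$; here the group $\lambda^{\mathbb Z}\mu^{\mathbb Z}$ appears in its purest form. Section~\ref{sec:allroots} shows that every positive root outside the span of $I$ behaves like $\gamma_i$ up to the error factor $\kappa$. This proves Theorem~\ref{thm:main} in Section~\ref{sec:proofmain}. Section~\ref{sec:dichotomy} proves Theorem~\ref{thm:dichotomy}.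

\section{Infinite dihedral groups, alone and in orthogonal pairs}\label{sec:dihedral}

Put $V_\alpha=\langle\alpha_1,\alpha_2\rangle$, $V_\beta=\langle\beta_1,\beta_2\rangle$, $V_I=V_\alpha\oplus V_\beta$. Let $W_\alpha,W_\beta$ be the groups generated by the corresponding reflections, $W_I=W_\alpha W_\beta$ (the two factors commute) and $\Phi_I=W_I(I)\subset V_\alpha\cup V_\beta$. The computations of this section take place in $V_\alpha$ and $V_\beta$. They are therefore valid in the systems of Section~\ref{sec:family} and, for the roots concerned, also in the smaller systems with simple roots $\{\alpha_1,\alpha_2\}$ or $I$, which appear in the two examples below.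

With $h=\frac12(\lambda-\lambda^{-1})$ we have
\begin{equation}\label{eq:h}
B(\alpha_1,e^+)=\lambda-c=h,\qquad B(\alpha_2,e^+)=1-c\lambda=-\lambda h,
\end{equation}
and symmetrically $B(\alpha_2,e^-)=h$, $B(\alpha_1,e^-)=-\lambda h$. Hence $B(e^+,e^+)=\lambda h-\lambda h=0$, likewise $B(e^-,e^-)=0$, and $B(e^+,e^-)=h-\lambda^2h=-q_\alpha$. Next, $s_{\alpha_1}e^-=e^-+2\lambda h\alpha_1=\lambda^2\alpha_1+\lambda\alpha_2=\lambda e^+$, because $2\lambda h=\lambda^2-1$. Applying $s_{\alpha_1}$ again, and exchanging the roles of $\alpha_1,\alpha_2$, gives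
\[
s_{\alpha_1}e^-=\lambda e^+,\quad s_{\alpha_1}e^+=\lambda^{-1}e^-,\quad s_{\alpha_2}e^+=\lambda e^-,\quad s_{\alpha_2}e^-=\lambda^{-1}e^+ .
\]
So each generator exchanges the two isotropic lines, with reciprocal factors. Consequently, for every $u\in W_\alpha$ there is $j\in\mathbb Z$ with
\begin{equation}\label{eq:action}
(ue^+,ue^-)=(\lambda^je^+,\lambda^{-j}e^-)\quad\text{or}\quad(ue^+,ue^-)=(\lambda^{-j}e^-,\lambda^{j}e^+),
\end{equation}
and $\tau_\alpha=s_{\alpha_1}s_{\alpha_2}$ satisfies $\tau_\alpha e^\pm=\lambda^{\pm2}e^\pm$. The same holds for $\beta_1,\beta_2,f^\pm,\mu,q_\beta$ and $\tau_\beta=s_{\beta_1}s_{\beta_2}$.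

\begin{lemma}\label{lem:ends}
$\widehat{e^\pm},\widehat{f^\pm}\in E$. More precisely, $e^+=\lim_kt_k\rho_k$ with $t_k>0$ and distinct positive roots $\rho_k$, and similarly for $e^-,f^\pm$.
\end{lemma}

\begin{proof}
Since $(\lambda^2-1)\alpha_1=\lambda e^+-e^-$, we have $\tau_\alpha^k\alpha_1=\frac1{\lambda^2-1}(\lambda^{2k+1}e^+-\lambda^{-2k}e^-)$. For large $k\ge0$ these are distinct roots with $\varphi>0$, hence positive, and after multiplication by $t_k=(\lambda^2-1)\lambda^{-2k-1}$ they tend to $e^+$. For $e^-$ use $\tau_\alpha^{-k}\alpha_2$ and $(\lambda^2-1)\alpha_2=\lambda e^--e^+$; for $f^\pm$ use the same formulas with $\beta_i,\mu,\tau_\beta$.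
\end{proof}

\begin{example}[One dihedral group]
Let $V=V_\alpha$, $\Delta=\{\alpha_1,\alpha_2\}$. As $B(xe^++ye^-,xe^++ye^-)=-2q_\alpha xy$, the isotropic vectors are the multiples of $e^+$ and of $e^-$. So $E\subseteq\mathcal F\subseteq\widehat Q=\{\widehat{e^+},\widehat{e^-}\}\subseteq E$, and $E=\mathcal F$.
\end{example}

\begin{example}[An orthogonal pair: why irreducibility is required]\label{ex:pair}
Let $V=V_I$, $\Delta=I$. All roots lie in the closed set $V_\alpha\cup V_\beta$, so $E$ is contained in $\widehat Q\cap(V_\alpha\cup V_\beta)=\{\widehat{e^\pm},\widehat{f^\pm}\}$ and, by Lemma~\ref{lem:ends}, equals this four-point set. On the other hand, for $r,s\ge0$ not both $0$ the vector $re^\varepsilon+sf^{\varepsilon'}$ is isotropic because $B(e^\varepsilon,f^{\varepsilon'})=0$. By \eqref{eq:action} every $u\in W_I$ maps it to a vector of the same kind, a nonnegative combination of one of $e^\pm$ and one of $f^\pm$, hence into $\mathrm{cone}(I)\setminus0$. By \eqref{eq:F} all four segments making up $\Sigma$ lie in $\mathcal F$,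 and $E\ne\mathcal F$.
\end{example}

\section{The segments lie in \texorpdfstring{$\mathcal F$}{F}}\label{sec:segments}

From now on $(\Phi,\Delta)$ is as in Section~\ref{sec:family}. Put $P=\mathrm{cone}(\Delta)$. As $\Delta$ is a basis, $P$ is a closed cone, $\mathrm{conv}(\widehat\Delta)=P\cap V_1$, and $\varphi>0$ on $P\setminus0$.

In Example~\ref{ex:pair} the orbit of a point of $\Sigma$ could be written down. This is no longer possible, since the reflections $s_{\gamma_i}$ do not preserve $V_I$. The remedy is to lift $\mathcal F$ to a convex cone: then it suffices to treat the end points $e^\pm,f^\pm$, and these are limits of roots.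

\begin{lemma}\label{lem:Z}
Let $\mathcal Z=\{v\in P:wv\in P\text{ for all }w\in W\}$, a $W$-stable convex cone. Then $\mathcal F=\{\widehat v:0\ne v\in\mathcal Z\cap Q\}$, and $e^\pm,f^\pm\in\mathcal Z$. In particular $\mathcal F$ is $W$-stable.
\end{lemma}

\begin{proof}
Let $0\ne v\in\mathcal Z\cap Q$. For every $w$ we have $wv\in P\setminus0$, so $\varphi(wv)>0$. Hence $\widehat v\in\widehat Q\cap D=\widehat Q_{\mathrm{act}}$ and $w\cdot\widehat v=\widehat{wv}\in\mathrm{conv}(\widehat\Delta)$ for all $w$. By \eqref{eq:F}, $\widehat v\in\mathcal F$.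

Conversely, let $x\in\mathcal F$. Then $x\in P$, and $wx\in P\cup(-P)$ for all $w$, since $wx$ is a nonzero multiple of $w\cdot x\in P$. We must exclude a change of sign. Suppose $v=wx\in P$ and $s_\alpha v\in-P$ with $\alpha\in\Delta$. The coordinates of $v$ other than that of $\alpha$ are not changed by $s_\alpha$, so they are both $\ge0$ and $\le0$, and $v\in\mathbb R\alpha$. This is impossible, because $v\ne0$ is isotropic and $B(\alpha,\alpha)=1$. By induction on the length, $wx\in P$ for all $w$, that is, $x\in\mathcal Z$.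

Finally write $e^+=\lim t_k\rho_k$ as in Lemma~\ref{lem:ends}. For $w\in W$, \eqref{eq:almostall} gives $w\rho_k\in\Phi^+\subset P$ for large $k$, and $P$ is closed; so $we^+\in P$. The same argument applies to $e^-,f^\pm$.
\end{proof}

\begin{corollary}\label{cor:Sigma}
$\Sigma\subset\mathcal F$.
\end{corollary}

\begin{proof}
For $r,s\ge0$ not both $0$, $re^\varepsilon+sf^{\varepsilon'}$ lies in $\mathcal Z$ by convexity and is isotropic since $B(e^\varepsilon,f^{\varepsilon'})=0$.
\end{proof}

\section{The orbit of one root}\label{sec:orbit}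

Which points of $\Sigma$ are limits of roots? We need coordinates that detect closeness to $\Sigma$ and transform simply under $W_I$. Since $B$ is nondegenerate on $V_I$, every $v\in V$ is uniquely
\begin{equation}\label{eq:coords}
v=v_\perp+X^+e^++X^-e^-+Y^+f^++Y^-f^-,\qquad v_\perp\in V_I^\perp,
\end{equation}
with $X^\pm=X^\pm(v)=-B(v,e^\mp)/q_\alpha$ and $Y^\pm=Y^\pm(v)=-B(v,f^\mp)/q_\beta$. The group $W_\alpha$ fixes $V_\beta\oplus V_I^\perp$ pointwise, and $W_\beta$ fixes $V_\alpha\oplus V_I^\perp$ pointwise. By \eqref{eq:action}, for $u\in W_I$ there are $j,l\in\mathbb Z$ such that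
\begin{equation}\label{eq:XY}
\bigl(X^+(uv),X^-(uv)\bigr)=\bigl(\lambda^jX^+(v),\lambda^{-j}X^-(v)\bigr)\ \text{ or }\ \bigl(\lambda^jX^-(v),\lambda^{-j}X^+(v)\bigr),
\end{equation}
the same statement holds for $Y^\pm$ with $\mu^l$ and its own choice of alternative, and $(uv)_\perp=v_\perp$. Here $j,l$ and the two choices of alternative depend only on $u$, not on $v$.

\emph{If positive roots $\rho_n$ satisfy $\widehat\rho_n\to x_r^{\varepsilon\varepsilon'}$, then $X^\varepsilon(\rho_n)/Y^{\varepsilon'}(\rho_n)\to r$}, because the coordinates are linear, the quotient is unchanged by normalization, and $Y^{\varepsilon'}(x_r^{\varepsilon\varepsilon'})\ne0$. So the ratios $X^\varepsilon/Y^{\varepsilon'}$ of roots decide the matter. For one orbit they can be computed. Let $\gamma$ be any of the $\gamma_i$. Since $B(\gamma,e^\pm)=-M(\lambda+1)$ and $B(\gamma,f^\pm)=-M(\mu+1)$,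
\[
X^+(\gamma)=X^-(\gamma)=X:=\frac{M(\lambda+1)}{q_\alpha},\qquad Y^+(\gamma)=Y^-(\gamma)=Y:=\frac{M(\mu+1)}{q_\beta},\qquad \frac XY=r_0 .
\]
Because $X^+(\gamma)=X^-(\gamma)$ and $Y^+(\gamma)=Y^-(\gamma)$, the alternatives in \eqref{eq:XY} coincide, and
\begin{equation}\label{eq:orbit}
W_I\gamma=\bigl\{\gamma_\perp+X(\lambda^je^++\lambda^{-j}e^-)+Y(\mu^lf^++\mu^{-l}f^-):\ j,l\in\mathbb Z\bigr\}.
\end{equation}
All pairs $(j,l)$ occur: $\tau_\alpha^k$ gives $j=2k$ and $\tau_\alpha^ks_{\alpha_1}$ gives $j=2k+1$, and likewise, independently, for $l$. Every root in \eqref{eq:orbit} has ratios $X^\varepsilon/Y^{\varepsilon'}\in r_0\lambda^{\mathbb Z}\mu^{\mathbb Z}$.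

If $\log\lambda/\log\mu$ is rational, $\lambda^{\mathbb Z}\mu^{\mathbb Z}=g^{\mathbb Z}$ is discrete, and the directions of this orbit can accumulate on the open sides of $\Sigma$ only at $r\in r_0g^{\mathbb Z}$. In the irrational case they accumulate at every point of $\Sigma$:

\begin{lemma}\label{lem:irrational}
If $\log\lambda/\log\mu\notin\mathbb Q$, then $\Sigma\subset E$.
\end{lemma}

\begin{proof}
The end points of the segments are in $E$ by Lemma~\ref{lem:ends}. Let $r>0$. By irrationality, for each $N$ the numbers $j\log\lambda$, $j\ge N$, are dense modulo $\log\mu$. So there are $j_n\to+\infty$ and $l_n\in\mathbb Z$ with $j_n\log\lambda-l_n\log\mu\to\log(r/r_0)$, and then $l_n\to+\infty$ too. Let $\rho_n$ be the element of \eqref{eq:orbit} with exponents $j=\varepsilon j_n$, $l=\varepsilon'l_n$. Its $\gamma$-coefficient is that of $\gamma$, namely $1$, so it is a positive root. Dividing by $Y\mu^{l_n}$, all terms tend to $0$ except those of $e^\varepsilon$ and $f^{\varepsilon'}$, and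
\[
\frac{\rho_n}{Y\mu^{l_n}}\longrightarrow re^\varepsilon+f^{\varepsilon'},\qquad\text{so}\qquad \widehat\rho_n\to x_r^{\varepsilon\varepsilon'} .
\]
As $\varphi(\rho_n)\to\infty$, infinitely many of the $\rho_n$ are distinct, and $x_r^{\varepsilon\varepsilon'}\in E$.
\end{proof}

In the rational case the question is whether the remaining roots fill the gaps left by $W_I\gamma$.

\section{The ratios of all roots}\label{sec:allroots}

A general root cannot be written down. But by \eqref{eq:XY}, along a $W_I$-orbit the ratios $X^\varepsilon/Y^{\varepsilon'}$ change only by elements of $\lambda^{\mathbb Z}\mu^{\mathbb Z}$ and by interchanges of the signs. So we may replace the root by the best element of its $W_I$-orbit, one minimizing $\varphi$. The norm condition $B(\rho,\rho)=1$ will show that this element has a small $I$-part compared with its $\gamma$-part, so that its ratios are close to those of $\gamma$.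

For $v\in V$ let $G(v)$ be the sum of its $\gamma_i$-coefficients. Since $W_I$ changes only $I$-coefficients, $G$ is $W_I$-invariant.

\begin{lemma}\label{lem:min}
Let $v\in P$ satisfy $W_Iv\subset P$. Then $X^\pm(v),Y^\pm(v)\ge0$. If moreover $v\notin V_I$, then $X^\pm(v),Y^\pm(v)>0$, and $\varphi$ attains its minimum on $W_Iv$. Every minimizer $\sigma$ satisfies $B(\sigma,\delta)\le0$ for all $\delta\in I$.
\end{lemma}

\begin{proof}
For all $k\in\mathbb Z$,
\[
0\le\varphi(\tau_\alpha^kv)=\mathrm{const}+\lambda^{2k}X^+(v)\varphi(e^+)+\lambda^{-2k}X^-(v)\varphi(e^-),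
\]
where the constant does not depend on $k$. Letting $k\to\pm\infty$ gives $X^\pm(v)\ge0$. With $\tau_\beta$ we get $Y^\pm(v)\ge0$.

Let $v\notin V_I$, so that $G=G(v)>0$. Suppose $X^+(v)=0$. Then $\tau_\alpha^kv\to v^*:=v-X^-(v)e^-$ as $k\to\infty$, and $v^*\in P$ because $P$ is closed. The $V_\alpha$-component of $v^*$ in \eqref{eq:coords} is $0$, so $B(v^*,\alpha_1+\alpha_2)=0$. On the other hand $G(v^*)=G$, and if $a_1,a_2\ge0$ denote the coefficients of $v^*$ at $\alpha_1,\alpha_2$ in the basis $\Delta$, then
\[
B(v^*,\alpha_1+\alpha_2)=-2MG+(1-c)(a_1+a_2)<0,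
\]
a contradiction. (Here the bonds between $\gamma_i$ and $I$ are used; in Example~\ref{ex:pair} the vector $e^-$ has $X^+=0$.) If $X^-(v)=0$, let $k\to-\infty$ instead. If $Y^+(v)=0$ or $Y^-(v)=0$, use $\tau_\beta$ and $\beta_1+\beta_2$, with $1-d$ in place of $1-c$.

By \eqref{eq:XY}, for $u\in W_I$ the value $\varphi(uv)$ is $\varphi(v_\perp)$ plus
\[
\lambda^jX^{\pm}(v)\varphi(e^+)+\lambda^{-j}X^{\mp}(v)\varphi(e^-)
\]
plus an analogous expression in $\mu^{l}$. As $X^\pm(v),Y^\pm(v)>0$, both expressions are positive and tend to $\infty$ as $|j|\to\infty$, respectively $|l|\to\infty$. So a bound $\varphi(uv)\le C$ leaves only finitely many $j$ and $l$. Since $uv$ is determined by $j$, $l$ and the two choices of alternative, the set $\{uv:u\in W_I,\ \varphi(uv)\le C\}$ is finite for every $C$, and the minimum is attained. For a minimizer $\sigma$ and $\delta\in I$ we have $\varphi(\sigma)\le\varphi(s_\delta\sigma)=\varphi(\sigma)-2B(\sigma,\delta)\varphi(\delta)$, so $B(\sigma,\delta)\le0$.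
\end{proof}

\begin{proposition}\label{prop:ratios}
If $\rho\in\Phi^+\setminus\Phi_I$, then $X^\pm(\rho),Y^\pm(\rho)>0$, and for all signs $\varepsilon,\varepsilon'$
\[
\frac{X^\varepsilon(\rho)}{Y^{\varepsilon'}(\rho)}\in r_0\,\lambda^{\mathbb Z}\mu^{\mathbb Z}\,[\kappa^{-1},\kappa].
\]
\end{proposition}

\begin{proof}
\emph{Reduction to a minimizer.} We have $W_I\rho\subset\Phi^+$: otherwise there are $u\in W_I$ and $\delta\in I$ with $u\rho\in\Phi^+$ and $s_\delta u\rho\in-\Phi^+$, so $u\rho=\delta$ and $\rho\in\Phi_I$. Hence $X^\pm(\rho),Y^\pm(\rho)\ge0$ by Lemma~\ref{lem:min}. If $\rho$ were in $V_I$, then $1=B(\rho,\rho)=-2q_\alpha X^+X^--2q_\beta Y^+Y^-\le0$, which is absurd. So $\rho\notin V_I$, and Lemma~\ref{lem:min} gives $X^\pm(\rho),Y^\pm(\rho)>0$ and a positive root $\sigma=u\rho$, $u\in W_I$, with $B(\sigma,\delta)\le0$ for $\delta\in I$.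

\emph{The $I$-part of $\sigma$ is small.} Write $\sigma=\sum_iG_i\gamma_i+\sum_{\delta\in I}a_\delta\delta$ with nonnegative coefficients, $G=\sum G_i>0$ and $A=\sum a_\delta$. In
\[
1=B(\sigma,\sigma)=\sum_{\delta\in I}a_\delta B(\sigma,\delta)+\sum_iG_iB(\sigma,\gamma_i)
\]
the first sum is $\le0$, so $\sum_iG_iB(\sigma,\gamma_i)>0$. By (iii) all $B(\gamma_i,\gamma_j)$ with $i\ne j$ are $\le0$, so $B(\sigma,\gamma_i)\le G_i-MA$. Therefore $\sum G_i^2-MAG>0$, and
\begin{equation}\label{eq:small}
MA<\frac{\sum G_i^2}{G}\le G .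
\end{equation}

\emph{The ratios of $\sigma$ are close to $r_0$.} All the bonds $B(\gamma_i,\delta)$ have the same value $-M$, so the $\gamma_i$ enter the following computation only through $G$: by \eqref{eq:h},
\[
q_\alpha X^-(\sigma)=-B(\sigma,e^+)=MG(\lambda+1)-h\,a_{\alpha_1}+\lambda h\,a_{\alpha_2} .
\]
By \eqref{eq:small}, $a_{\alpha_i}\ge0$ and $a_{\alpha_1}+a_{\alpha_2}\le A<G/M$; also $h/(\lambda+1)=(\lambda-1)/(2\lambda)$. Together with the symmetric formula for $X^+(\sigma)$ and the same computation for $Y^\pm(\sigma)$ this yields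
\[
\frac{q_\alpha X^\pm(\sigma)}{MG(\lambda+1)}\in\Bigl[1-\tfrac{\lambda-1}{2\lambda M^2},\,1+\tfrac{\lambda-1}{2M^2}\Bigr],\qquad
\frac{q_\beta Y^\pm(\sigma)}{MG(\mu+1)}\in\Bigl[1-\tfrac{\mu-1}{2\mu M^2},\,1+\tfrac{\mu-1}{2M^2}\Bigr].
\]
Since $t\mapsto(t-1)/t$ and $t\mapsto t-1$ are increasing, both intervals are contained in the one with $L$ in place of $\lambda$ or $\mu$. So all four ratios $X^{\pm}(\sigma)/Y^{\pm}(\sigma)$, with independent signs, lie in $r_0[\kappa^{-1},\kappa]$.

\emph{Back to $\rho$.} We have $\rho=u^{-1}\sigma$. By \eqref{eq:XY}, $X^\varepsilon(\rho)$ is a power of $\lambda$ times one of $X^\pm(\sigma)$, and $Y^{\varepsilon'}(\rho)$ is a power of $\mu$ times one of $Y^\pm(\sigma)$.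
\end{proof}

\section{Proof of Theorem~\ref{thm:main} and Corollary~\ref{cor:explicit}}\label{sec:proofmain}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The set $R$ is a locally finite union of compact intervals in $(0,\infty)$, so it is closed in $(0,\infty)$. It is a proper subset: $\kappa<g^{1/2}$ gives $r_0\kappa<r_0g^{1/2}<r_0g\kappa^{-1}$, so $r_0g^{1/2}$ lies strictly between the intervals with $k=0$ and $k=1$, and $r_0g^{1/2}\notin R$. Let $r\in(0,\infty)\setminus R$ and $x=x_r^{\varepsilon\varepsilon'}$. Then $x\in\mathcal F$ by Corollary~\ref{cor:Sigma}.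

Suppose $x\in E$. Then $\widehat\rho_n\to x$ for distinct positive roots $\rho_n$. Roots in $\Phi_I$ and their normalizations lie in the closed set $V_\alpha\cup V_\beta$, which does not contain $x$; so $\rho_n\notin\Phi_I$ for large $n$. As observed in Section~\ref{sec:orbit}, $X^\varepsilon(\rho_n)/Y^{\varepsilon'}(\rho_n)\to r$. By Proposition~\ref{prop:ratios} and $\lambda^{\mathbb Z}\mu^{\mathbb Z}=g^{\mathbb Z}$ these ratios lie in $R$ for large $n$. Since $R$ is closed in $(0,\infty)$, $r\in R$, a contradiction.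

For the last assertion choose, for instance, $\lambda=\mu$ and $M$ large; $\kappa$ does not depend on $m$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:explicit}]
Here $m=1$ and $M=2$. As $\omega^2=\omega+1$, we have $\omega^{-1}=\omega-1$, $\omega^{-2}=2-\omega$ and $\omega^2+\omega^{-2}=3=2\cdot\frac32$; so $\lambda=\mu=\omega^2$, $g=\omega^2$ and $r_0=1$. Moreover $L-1=\omega$, $(L-1)/L=\omega^{-1}=\omega-1$ and $2M^2=8$, so $\kappa=\frac{8+\omega}{9-\omega}$. The condition $\kappa<g^{1/2}=\omega$ reads $8+\omega<9\omega-\omega^2=8\omega-1$, that is, $9<7\omega$, which is true since $\omega>\frac32$. Now $r=\omega=r_0g^{1/2}\notin R$ by the first paragraph of the preceding proof, and $\omega e^++f^+=\omega^3\alpha_1+\omega\alpha_2+\omega^2\beta_1+\beta_2$.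
\end{proof}

\section{The dichotomy in rank \texorpdfstring{$5$}{5}}\label{sec:dichotomy}

Now $m=1$, $\gamma=\gamma_1$ and $M^2\ge1+2\max(c,d)$. Part 3 of Theorem~\ref{thm:dichotomy} is contained in Theorem~\ref{thm:main}. Part 2 follows from part 1 and Lemma~\ref{lem:irrational}. The final statement combines parts 2 and 3, because $\kappa\to1$ as $M\to\infty$. So part 1 remains: \emph{a point of $\mathcal F$ outside $W\cdot\Sigma$ must be shown to be a limit of roots.}

The method is a descent. Given $0\ne x\in\mathcal Z\cap Q$, we move it by $W_I$ to a minimizer of $\varphi$, apply $s_\gamma$, and repeat. Either we land in $V_I$, which leads to $\Sigma$, or, up to one element of $W_I$, $x$ is the image of vectors $y_k$ under ever longer products of maps $s_\gamma u_i$, $1\ne u_i\in W_I$. We show that each such map sends a fixed narrow cone around $\gamma$ well inside itself. Long products then squeeze the cone to a single direction. So the images of $y_k$ and of the root $\gamma$ have asymptotically the same direction, and $\widehat x$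 is a limit of roots.

\subsection{A narrow cone mapped into itself}

Write $v=G(v)\gamma+\sum_{\delta\in I}a_\delta\delta$ and $|v|_I=\sum_{\delta\in I}|a_\delta|$. For $\eta>0$ let
\[
T(\eta)=\{v\in V:|v|_I\le\eta\,G(v)\},
\]
a closed convex cone with $G>0$ on $T(\eta)\setminus0$. Put
\[
\theta=\frac{M^2+2}{2M^2-1},\qquad K=T\bigl(\tfrac1M\bigr),\qquad K'=T\bigl(\tfrac\theta M\bigr).
\]
Since $c,d>1$, the hypothesis gives $M^2>3$, hence $0<\theta<1$ and $K'\subset K$.

\begin{lemma}\label{lem:cone}
For every $u\in W_I$ with $u\ne1$ we have $s_\gamma u(K\setminus0)\subset K'\setminus0$ and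
\[
G(s_\gamma uv)\ge(2M^2-1)\,G(v)\qquad(v\in K).
\]
\end{lemma}

\begin{proof}
By homogeneity let $v=\gamma+\sum a_\delta\delta\in K$. Put $\eta_\alpha=|a_{\alpha_1}|+|a_{\alpha_2}|$ and $\eta_\beta=|a_{\beta_1}|+|a_{\beta_2}|$, so $\eta_\alpha+\eta_\beta\le\frac1M$. Write $u=u_1u_2$ with $u_1\in W_\alpha$, $u_2\in W_\beta$. Only $u_1$ affects the $\alpha$-coefficients and only $u_2$ the $\beta$-coefficients; neither changes the $\gamma$-coefficient.

\emph{The $\alpha$-coefficients.} Let $u_1\ne1$, an alternating word of length $k\ge1$ in $s_{\alpha_1},s_{\alpha_2}$. For a vector with $\gamma$-coefficient $1$, $s_{\alpha_i}$ replaces $a_{\alpha_i}$ by $2M-a_{\alpha_i}+2c\,a_{\alpha_{i'}}$, where $\{i,i'\}=\{1,2\}$. So if $t_{-1}$ is the initial coefficient of the root reflected first, $t_0$ that of the other one, and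
\[
t_{j+1}=2M-t_{j-1}+2c\,t_j\qquad(j\ge0),
\]
then the $\alpha$-coefficients after $k$ steps are $t_k$ and $t_{k-1}$. Since $|t_{-1}|+2c|t_0|\le2c\,\eta_\alpha$, the hypothesis $M^2\ge1+2c$ gives
\[
t_1\ge2M-2c\,\eta_\alpha\ge2M-\tfrac{2c}M\ge M+\tfrac1M,
\]
and $t_2-t_1=2M-t_0+(2c-1)t_1>0$ because $t_0\le\frac1M<2M$. If $j\ge2$, $t_j\ge t_{j-1}$ and $t_j>0$, then
\[
t_{j+1}-t_j=2M+(2c-1)t_j-t_{j-1}\ge2M+(2c-2)t_j>0 .
\]
By induction, $t_k\ge t_1\ge M+\frac1M$ for all $k\ge1$. A negative $\alpha$-coefficient of $uv$ can occur only as $t_0$, when $k=1$, and then it is $\ge-\eta_\alpha$. If $u_1=1$, the negative parts of the $\alpha$-coefficients add up to at most $\eta_\alpha$ in absolute value. The same holds for the $\beta$-coefficients, with $u_2$, $d$ and $\eta_\beta$.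

\emph{Conclusion.} Let $a'_\delta$ be the $I$-coefficients of $uv$ and $A'=\sum a'_\delta$. In total the negative parts add up to at most $\eta_\alpha+\eta_\beta\le\frac1M$ in absolute value. As $u\ne1$, at least one coefficient is $\ge M+\frac1M$. Hence $A'\ge M+\frac1M-\frac1M=M$ and $\sum|a'_\delta|\le A'+\frac2M$. The reflection $s_\gamma$ changes only the $\gamma$-coefficient, from $1$ to $1-2B(uv,\gamma)=1-2(1-MA')=2MA'-1\ge2M^2-1$. Finally
\[
\frac{\sum|a'_\delta|}{2MA'-1}\le\frac{A'+2/M}{2MA'-1}\le\frac{M+2/M}{2M^2-1}=\frac\theta M,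
\]
because the derivative of the middle expression in $A'$ has numerator $(2MA'-1)-2M(A'+\frac2M)=-5<0$.
\end{proof}

\subsection{Long products contract}

Linear maps that send a cone well inside itself contract directions; the general principle is Birkhoff's contraction theorem for the Hilbert projective metric \cite{Birkhoff}. In the present situation a direct argument gives what we need. Its idea is that every $a\in K'$ with $G(a)=1$ satisfies $(1-\theta)\gamma\le a\le(1+\theta)\gamma$ in the partial order defined by $K$. Hence $a$ contains a definite proportion of the fixed vector $\gamma$, and the values of any quotient of linear forms on $K'$ are pulled toward its value at $\gamma$.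

\begin{lemma}\label{lem:contract}
Let $h_1,h_2,\dots$ be linear maps of $V$ with $h_i(K\setminus0)\subset K'\setminus0$, and put $q=\frac{2\theta}{1+\theta}<1$. For every linear form $\ell$ on $V$ and every $k\ge0$, the oscillation $($supremum minus infimum$)$ of $\ell/G$ on $h_1\cdots h_k(K\setminus0)$ is at most $q^k$ times its oscillation on $K\setminus0$, which is finite.
\end{lemma}

\begin{proof}
The function $\ell/G$ is bounded on $K\setminus0$, since it is homogeneous of degree $0$ and the slice $K\cap\{G=1\}$ is compact. This settles $k=0$. Let $k\ge1$ and put $p=G\circ h_1\cdots h_{k-1}$ and $\ell'=\ell\circ h_1\cdots h_{k-1}$. Then $p>0$ on $K\setminus0$. Let $b_-\le b_+$ be the infimum and supremum of $\ell'/p$ on $K\setminus0$, that is, of $\ell/G$ on $h_1\cdots h_{k-1}(K\setminus0)$. As $h_k(K\setminus0)\subset K'\setminus0$, it suffices by induction to show that $\ell'/p$ has oscillation at most $q(b_+-b_-)$ on $K'\setminus0$.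

Let $a\in K'$ with $G(a)=1$, so $|a|_I\le\theta/M$. The vectors
\[
a_1=a-(1-\theta)\gamma\qquad\text{and}\qquad a_2=\gamma-\tfrac1{1+\theta}\,a
\]
have $\gamma$-coefficients $\theta$ and $\frac\theta{1+\theta}$, and $|a_1|_I\le\frac\theta M$, $|a_2|_I\le\frac{\theta}{(1+\theta)M}$. Hence both lie in $K\setminus0$. From $p(a_2)>0$ we get $p(\gamma)\ge p(a)/(1+\theta)$. From $a=(1-\theta)\gamma+a_1$ we get
\[
\frac{\ell'(a)}{p(a)}=w\,s+(1-w)\,\frac{\ell'(a_1)}{p(a_1)},\qquad s=\frac{\ell'(\gamma)}{p(\gamma)},\quad w=\frac{(1-\theta)p(\gamma)}{p(a)},\quad 1-w=\frac{p(a_1)}{p(a)}>0 .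
\]
Here $w\ge\frac{1-\theta}{1+\theta}=1-q$, and $s$ and $\ell'(a_1)/p(a_1)$ lie in $[b_-,b_+]$. Therefore
\[
b_-+(1-q)(s-b_-)\ \le\ \frac{\ell'(a)}{p(a)}\ \le\ b_+-(1-q)(b_+-s).
\]
The number $s$ does not depend on $a$, so the oscillation on $K'\setminus0$ is at most $(b_+-b_-)-(1-q)(b_+-b_-)=q(b_+-b_-)$.
\end{proof}

\subsection{The descent}

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy}, part 1]
The inclusion $E\cup W\cdot\Sigma\subset\mathcal F$ holds because $E\subseteq\mathcal F$, $\Sigma\subset\mathcal F$ (Corollary~\ref{cor:Sigma}) and $\mathcal F$ is $W$-stable (Lemma~\ref{lem:Z}). For the converse, let $0\ne x\in\mathcal Z\cap Q$; by Lemma~\ref{lem:Z} we have to show $\widehat x\in E\cup W\cdot\Sigma$.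

\emph{Case $x\in V_I$.} By Lemma~\ref{lem:min}, $X^\pm(x),Y^\pm(x)\ge0$. From $0=B(x,x)=-2q_\alpha X^+X^--2q_\beta Y^+Y^-$ we get $X^+X^-=0=Y^+Y^-$. Thus $x$ is a nonnegative combination of one of $e^\pm$ and one of $f^\pm$, and $\widehat x\in\Sigma$.

\emph{One step when $x\notin V_I$.} By Lemma~\ref{lem:min}, $x=u_0y_0$ with $u_0\in W_I$, $y_0\in\mathcal Z\cap Q$ and $B(y_0,\delta)\le0$ for $\delta\in I$. Write $y_0=G\gamma+\sum a_\delta\delta$ with $a_\delta\ge0$, and $A=\sum a_\delta$; here $G=G(y_0)=G(x)>0$. In
\[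
0=B(y_0,y_0)=\sum_{\delta\in I}a_\delta B(y_0,\delta)+G\,B(y_0,\gamma)
\]
the sum is $\le0$, so $B(y_0,\gamma)=G-MA\ge0$. In particular $|y_0|_I=A\le G/M$, that is, $y_0\in K$.

We claim that $B(y_0,\gamma)>0$. Otherwise $G=MA$, so $A>0$, and $a_\delta B(y_0,\delta)=0$ for all $\delta\in I$. Choose $\delta\in I$ with $a_\delta>0$. Then $B(y_0,\delta)=0$. Apart from $a_\delta$ itself, the contributions of the elements of $I$ to $B(y_0,\delta)$ are $\le0$, and $\gamma$ contributes $-MG$. So $a_\delta\ge MG=M^2A\ge M^2a_\delta$, contradicting $M>1$.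

\emph{Iteration.} Put $x_1=s_\gamma y_0\in\mathcal Z\cap Q$; then $B(x_1,\gamma)=-B(y_0,\gamma)<0$. If $x_1\notin V_I$, apply the step to $x_1$: $x_1=u_1y_1$ with $u_1\in W_I$, $y_1\in K\cap\mathcal Z\cap Q$ and $B(y_1,\gamma)>0$. Hence $y_1\ne x_1$ and $u_1\ne1$. Put $x_2=s_\gamma y_1$, and continue in this way. If some $x_k$ lies in $V_I$, then $\widehat{x_k}\in\Sigma$ by the first case, and $\widehat x\in W\cdot\Sigma$ since $x\in Wx_k$.

\emph{The infinite case.} Otherwise the process never stops. From $y_{i-1}=s_\gamma x_i=s_\gamma u_iy_i$ we obtain, for all $k$,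
\[
x=u_0y_0,\qquad y_0=h_1h_2\cdots h_ky_k,\qquad h_i=s_\gamma u_i,\quad 1\ne u_i\in W_I,\quad y_k\in K\setminus0 .
\]
Let $z_k=h_1\cdots h_k\gamma$. By Lemma~\ref{lem:cone} the maps $h_i$ satisfy the hypothesis of Lemma~\ref{lem:contract}. Since $y_k,\gamma\in K\setminus0$, both $y_0$ and $z_k$ lie in $h_1\cdots h_k(K\setminus0)$. Applying Lemma~\ref{lem:contract} to each coordinate form $\ell$ we get
\[
\frac{z_k}{G(z_k)}\longrightarrow\frac{y_0}{G(y_0)}\qquad(k\to\infty).
\]
Let $\rho_k=u_0z_k$, a root. As $u_0$ is linear and preserves $G$, $\rho_k/G(\rho_k)\to x/G(x)$. By Lemma~\ref{lem:cone}, $G(\rho_k)=G(z_k)\ge(2M^2-1)^k$. So the $\gamma$-coefficient of $\rho_k$ is positive and tends to $\infty$: the roots $\rho_k$ are positive and infinitely many of them are distinct. Since $\varphi(x)>0$, $\widehat\rho_k\to\widehat x$, and $\widehat x\in E$.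

This proves $\mathcal F=E\cup W\cdot\Sigma$. If $E=\mathcal F$, then $\Sigma\subset E$. Conversely, if $\Sigma\subset E$, then $W\cdot\Sigma\subset E$ because $E$ is $W$-stable, and $E=\mathcal F$.
\end{proof}

\begin{remark}
The arguments above give counterexamples in every rank $\ge5$. They do not determine whether $E=\mathcal F$ can fail in rank $4$, nor the exact threshold on $M$ in the commensurable case of Theorem~\ref{thm:dichotomy}.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Birkhoff}
G. Birkhoff, \emph{Extensions of Jentzsch's theorem}, Trans. AMS 85 (1957).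

\bibitem{DHR}
Matthew Dyer, Christophe Hohlweg and Vivien Ripoll, \emph{Imaginary cones and limit roots of infinite Coxeter groups}, arXiv:1303.6710 (2013).

\end{thebibliography}

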